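# Random copies of hyperbolic space in a right-angled building, and the conformal dimension of its boundary

## 1. Coloring the walls of a right-angled tiling

Let $P\subset\mathbb H^n$ ($n\ge 3$) be a compact polytope all of whose dihedral angles are right angles. The case to keep in mind is $n=3$ and $P=D$, the regular right-angled dodecahedron. Let $S$ be the set of codimension-1 faces of $P$. We use the same letter $t\in S$ for a face and for the reflection in it, and write $P_t$ when we mean the face as a set. The group $W$ generated by these reflections is a right-angled Coxeter group: its defining relations are $t^2=1$ for all $t$, and $(tt')^2=1$ when the faces $t,t'$ are adjacent. For $D$ there are 12 generators. The polytopes $wP$, $w\in W$, tile $\mathbb H^n$ (Poincaré), and more precisely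
$$\mathbb H^n=W\times P/\!\sim,\qquad (w,x)\sim(w',x')\iff x=x'\ \text{and}\ w^{-1}w'\in\langle t: x\in P_t\rangle .$$

A *wall* is a hyperplane $w\cdot\mathrm{span}(P_t)$, the fixed set of the reflection $wtw^{-1}$; we say it has type $t$. The type is well defined: the abelianization of $W$ is $(\mathbb Z/2)^S$, so distinct elements of $S$ are not conjugate.

Let $w=s_1\cdots s_k$ be a reduced word and let $H_i$ be the wall of the reflection $(s_1\cdots s_{i-1})s_i(s_1\cdots s_{i-1})^{-1}$, which has type $s_i$. The chambers $s_1\cdots s_{i-1}P$ and $s_1\cdots s_iP$ share a face, and that face lies in $H_i$. So the gallery $P,\,s_1P,\,s_1s_2P,\dots,wP$ crosses $H_1,\dots,H_k$ in this order. A gallery that crosses a wall twice can be shortened by reflecting the part in between, so the $H_i$ are distinct, and they are exactly the walls separating $P$ from $wP$.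

Now give each type $t$ an integer $q_t$ with $2\le q_t<\infty$. Put $\Gamma_t=\mathbb Z/q_t$ and let $\Gamma$ be the *graph product* of the $\Gamma_t$: the free product of the $\Gamma_t$, with the relations that $\Gamma_t$ and $\Gamma_{t'}$ commute whenever $t$ and $t'$ commute in $W$. If all $q_t=2$ then $\Gamma=W$. We use two facts about words.

* (Tits.) Two reduced words of the same $w\in W$ differ by exchanges of consecutive commuting letters.
* (Green.) Every $g\in\Gamma$ has a *reduced writing* $g=g_1\cdots g_k$ with $g_i\in\Gamma_{s_i}\setminus\{1\}$ and $s_1\cdots s_k$ a reduced word of $W$. Every product of this form is a reduced writing of its value. Two reduced writings of $g$ differ by exchanges of consecutive syllables of distinct, commuting types.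

**Definition (coloring and section).** A *coloring* $\chi$ assigns to each wall $H$, of type $t$ say, an element $\chi(H)\in\Gamma_t\setminus\{1\}$. For $w=s_1\cdots s_k$ reduced, with walls $H_1,\dots,H_k$ as above, put
$$f_\chi(w)=\chi(H_1)\chi(H_2)\cdots\chi(H_k)\in\Gamma. \tag{1}$$

In words: walk from $P$ to $wP$ and multiply the colors of the walls in the order in which you cross them. This does not depend on the walk. By Tits, we need only look at the exchange of two commuting letters $s_i,s_{i+1}$. It exchanges $H_i$ and $H_{i+1}$ (as $s_is_{i+1}s_i=s_{i+1}$), it changes no other wall, and $\chi(H_i),\chi(H_{i+1})$ commute because $\Gamma_{s_i}$ and $\Gamma_{s_{i+1}}$ do.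

*Example (a tree).* Replace $P$ by a segment with endpoints of types $s$ and $t$. Then $W$ is infinite dihedral, the tiled space is $\mathbb R$, the walls are the tiling points, and $\Gamma=\mathbb Z/q_s*\mathbb Z/q_t$. Take the elements of $\Gamma$ as the edges of a graph, with a vertex for each coset $g\Gamma_s$ and each coset $g\Gamma_t$. This is a tree with vertex degrees $q_s$ and $q_t$. A coloring tells us, at each tiling point, which of the $q-1$ other edges to continue on. So $f_\chi$ traces a line through the base edge.

*Example (dodecahedron).* Let $q_s=3$ and all other $q_t=2$. If $t$ is adjacent to $s$, then $st=ts$, exactly one wall of type $s$ separates $P$ from $stP$, and $f_\chi(st)$ can take two values. If $t$ is not adjacent to $s$, then $sts$ is reduced and crosses two different walls of type $s$, so $f_\chi(sts)=g_1tg_2$ can take $2\cdot 2=4$ values.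

Here is what the construction is for. The elements of $\Gamma$ are the chambers of a building $\Delta$, and $f_\chi$ will extend to an isometric copy of $\mathbb H^n$ in it. Draw the colors at random. Then $f_\chi(w)$ is spread uniformly over all chambers "above" $wP$, and there are many of these once $wP$ is behind many walls $H$ with $q_{\text{type}(H)}\ge3$. So a curve in $\partial\mathbb H^n$, pushed to $\partial\Delta$ by a random $f_\chi$, visits each place in $\partial\Delta$ with small probability. A metric on $\partial\Delta$ of small dimension cannot make all these curves long. That is how we shall bound a conformal dimension from below.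

## 2. Conformal dimension, and the statements

A *building of type $(W,S)$* is a set of chambers with, for each $t\in S$, an equivalence relation "$t$-adjacent or equal" whose classes (the *$t$-panels*) have at least two elements, and with a $W$-valued distance such that, for each reduced word $s_1\cdots s_k$, two chambers are at distance $s_1\cdots s_k$ if and only if a gallery of type $s_1\cdots s_k$ joins them (consecutive chambers distinct and $s_i$-adjacent). The *thickness* of a panel is its number of chambers, and a panel is *thin* if its thickness is $2$.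

A right-angled building with given thicknesses $(q_t)$ is unique up to isomorphism, and the graph product $\Gamma$ realizes it (Haglund–Paulin, Davis): the chambers are the elements of $\Gamma$, and $g,g'$ are $t$-adjacent if and only if $g^{-1}g'\in\Gamma_t$. So a $t$-panel is a coset $g\Gamma_t$, with $q_t$ chambers. Denote this building by $\Delta$. The building $\Delta_{int}$ *of intermediate thickness* is the case $P=D$, $q_s=q\ge3$ finite for one face $s$, and $q_t=2$ for the other eleven.

The boundary $\partial\Delta$ is the Gromov boundary of the Davis realization of $\Delta$, which is Gromov-hyperbolic. Recall the Gromov product $(x|y)_o=\frac12\big(d(o,x)+d(o,y)-d(x,y)\big)$, extended to boundary points. A *visual metric* is a metric $d_v$ on the boundary with $d_v(\xi,\eta)\asymp a^{-(\xi|\eta)_o}$ for some $a>1$.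

**Definition (quasi-symmetry, Ahlfors regularity, conformal dimension).** Two metrics $d,\theta$ on $Z$ are *quasi-symmetric* if there is an increasing homeomorphism $\tau$ of $[0,\infty)$ such that $d(x,y)\le K\,d(x,z)$ implies $\theta(x,y)\le\tau(K)\,\theta(x,z)$. A compact metric space is *Ahlfors $Q$-regular* if its $Q$-dimensional Hausdorff measure $\mu$ satisfies $C^{-1}\rho^Q\le\mu(B(x,\rho))\le C\rho^Q$ for $0<\rho\le\operatorname{diam}$. The *conformal dimension* $\operatorname{Confdim}(\partial\Delta)$ is the infimum of the Hausdorff dimensions of the Ahlfors regular metrics on $\partial\Delta$ that are quasi-symmetric to a visual metric.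

*Example.* If $d$ is $Q$-regular and $0<\varepsilon<1$, then $d^\varepsilon$ is a metric, quasi-symmetric to $d$ with $\tau(K)=K^\varepsilon$, and $Q/\varepsilon$-regular. So dimension can always be raised within the class. The question is how far it can be lowered.

*The thin case.* If all $q_t=2$, then $\Delta$ is a single copy of $\mathbb H^n$ and its boundary is $S^{n-1}$. There $e^{-(\xi|\eta)_o}=\sin(\angle_o(\xi,\eta)/2)$, which is half the chordal metric and is $(n-1)$-regular. Hausdorff dimension is at least topological dimension, so no metric does better: $\operatorname{Confdim}=n-1$.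

The question, from Antoine Clais, "Propriétés combinatoires du bord d'un groupe hyperbolique", arXiv:1603.01023 (2016), is: is the conformal dimension of $\partial\Delta_{int}$ equal to $2$? The answer is no: it is strictly greater than $2$ for every finite $q\ge3$.

From now on we assume that some $s\in S$ has $q_s\ge3$. We fix such an $s$ and put $b=q_s-1\ge2$. For $w=s_1\cdots s_k$ reduced, let
$$\nu(w)=\#\{i:s_i=s\},\qquad \omega(w)=\prod_i(q_{s_i}-1)\ \ge\ b^{\nu(w)} .$$
By Tits these do not depend on the reduced word. By Section 1, $\nu(w)$ is the number of *$s$-walls* (walls of type $s$) separating $P$ from $wP$. Fix a point $o$ in the interior of $P$. For $t\in\mathbb R$ let $\delta(t)$ be the critical exponent in $\sigma$ of the series $\sum_{w\in W}\omega(w)^{-t}e^{-\sigma d(o,wo)}$, that is, the infimum of the $\sigma$ for which it converges.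

**Theorem A.** There is an integer $N\ge1$, depending only on $(P,s)$, such that
$$\operatorname{Confdim}(\partial\Delta)\ \ge\ 1+\frac1{t_0}\ >\ n-1,$$
where $t_0\in(0,\frac1{n-2})$ is the unique positive solution of $2^{(n-2)N(1+t)}=2^{(n-1)N}-1+b^{-t}$. In particular $\operatorname{Confdim}(\partial\Delta_{int})\ge1+\frac1{t_0}>2$, with $2^{N(1+t_0)}=4^N-1+(q-1)^{-t_0}$.

**Theorem B.** The equation $\delta(t)=(n-2)(1+t)$ has a unique solution $t_*>0$; it satisfies $t_*<\frac1{n-2}$, and
$$n-1<1+\frac1{t_*}\le\operatorname{Confdim}(\partial\Delta)\le\delta(-1).$$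
Consequently, for arbitrary finite thicknesses, $\operatorname{Confdim}=n-1$ if and only if all the thicknesses are equal to $2$.

The exact value of the conformal dimension is not determined here.

## 3. The space $X$: retraction, sections, negative curvature

We need a metric model of $\Delta$ in which the $f_\chi$ are honest isometric embeddings.

**Step 1: the retraction on chambers.** *The purpose is to have a map $r:\Gamma\to W$ of which the $f_\chi$ are sections.* For $g=g_1\cdots g_k$ reduced of type $s_1\cdots s_k$, put $r(g)=s_1\cdots s_k\in W$; it is well defined by Green's result. We claim that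
$$r(gh)\in\{r(g),\,r(g)t\}\qquad\text{for } h\in\Gamma_t\setminus\{1\}.$$

If $g$ has a reduced writing $g=g'\gamma$ whose last syllable $\gamma$ is in $\Gamma_t\setminus\{1\}$, then $gh=g'(\gamma h)$. So $r(gh)=r(g)$ when $\gamma h\neq1$, and $r(gh)=r(g')=r(g)t$ when $\gamma h=1$.

If $g$ has no such writing, then $s_1\cdots s_kt$ is reduced. Otherwise $r(g)$ would have a reduced word ending in $t$, obtained from $s_1\cdots s_k$ by exchanges; the same exchanges applied to the $g_i$ would give a reduced writing of $g$ ending in $\Gamma_t$. Hence $g_1\cdots g_kh$ is a reduced writing and $r(gh)=r(g)t$.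

**Step 2: the fibers of $r$.** *We count the chambers above $w$.* Let $w=s_1\cdots s_k$ be reduced. The map $(g_1,\dots,g_k)\mapsto g_1\cdots g_k$ from $\prod_i(\Gamma_{s_i}\setminus\{1\})$ to $r^{-1}(w)$ is a bijection. It is surjective: a $g$ with $r(g)=w$ has a reduced writing whose type is some reduced word of $w$, and exchanges bring this word to $s_1\cdots s_k$. It is injective: exchanges never permute two syllables of the same type, so for each $t$ the sequence of syllables of type $t$ is an invariant of $g$; as the word of types is the same, the two $k$-tuples coincide. In particular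
$$|r^{-1}(w)|=\omega(w).$$

**Step 3: the space $X$ and the map $r:X\to\mathbb H^n$.** *We glue copies of $P$ and extend $r$ to a 1-Lipschitz map.* Let
$$X=\Gamma\times P/\!\sim,\qquad (g,x)\sim(g',x')\iff x=x'\ \text{and}\ g^{-1}g'\in\langle\Gamma_t:x\in P_t\rangle,$$
with $\Gamma$ acting on the left. Call the image of $\{g\}\times P$ the chamber $g$. Put on $X$ the pseudo-distance $d(x,y)=\inf\sum_id_P(x_{i-1},x_i)$, over chains $x=x_0,\dots,x_k=y$ in which any two consecutive points lie in a common chamber. It is finite, because $\Gamma$ is generated by the $\Gamma_t$ and $t$-adjacent chambers share a face. On $\mathbb H^n=W\times P/\!\sim$ the same formula gives the hyperbolic distance: no chain is shorter, by the triangle inequality, and the geodesic, cut where it changes chamber, is a chain.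

Let $x\in P$ and $T=\{t:x\in P_t\}$. By Step 1, $g^{-1}g'\in\langle\Gamma_t:t\in T\rangle$ implies $r(g)^{-1}r(g')\in\langle T\rangle$. So $(g,x)\mapsto(r(g),x)$ defines a map $r:X\to\mathbb H^n$. It sends chains to chains of the same length, so it is 1-Lipschitz.

**Step 4: $f_\chi$ is an isometric embedding.** *This gives the copies of $\mathbb H^n$.* By definition $r(f_\chi(w))=w$. Moreover
$$f_\chi(vt)\in f_\chi(v)(\Gamma_t\setminus\{1\})\qquad(v\in W,\ t\in S). \tag{2}$$
If $\ell(vt)>\ell(v)$, this is (1) with one more factor; otherwise exchange the roles of $v$ and $vt$. If $w^{-1}w'\in\langle T\rangle$, a gallery with types in $T$ joins $w$ to $w'$, and (2) gives $f_\chi(w)^{-1}f_\chi(w')\in\langle\Gamma_t:t\in T\rangle$. So $(w,x)\mapsto(f_\chi(w),x)$ defines a map $f_\chi:\mathbb H^n\to X$, which is 1-Lipschitz for the same reason as $r$, fixes $o$ (viewed in the chamber $1$), and satisfies $r\circ f_\chi=\mathrm{id}$. Then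
$$d(f_\chi x,f_\chi y)\le d(x,y)=d(rf_\chi x,rf_\chi y)\le d(f_\chi x,f_\chi y),$$
so $f_\chi$ preserves distances, and $r$ is isometric on its image. The sets $g_0f_\chi(\mathbb H^n)$, $g_0\in\Gamma$, are called *apartments*.

**Step 5: two points always lie in an apartment.** *From this $d$ is a distance and $X$ is geodesic.* For every $\gamma\in\Gamma$ there is $\chi$ with $f_\chi(r(\gamma))=\gamma$: write $\gamma=g_1\cdots g_k$ reduced and choose $\chi(H_i)=g_i$, which is possible as the $H_i$ are distinct. Given points in chambers $g,g'$, choose $\chi$ with $f_\chi(r(g^{-1}g'))=g^{-1}g'$. As $f_\chi(1)=1$, both points are in $gf_\chi(\mathbb H^n)$. Hence distinct points are at positive distance, equal to a hyperbolic distance, and are joined by a geodesic.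

Write $x_g$ (resp. $x_w=wo$) for the copy of $o$ in the chamber $g$ (resp. $wP$), so $x_g=go$ and $f_\chi(x_w)=x_{f_\chi(w)}$. We have shown in particular
$$d(o,\gamma o)=d(o,r(\gamma)o)\qquad(\gamma\in\Gamma). \tag{3}$$

**Step 6: $X$ is proper, and $\Gamma$ acts geometrically.** *This lets us identify boundaries.* If a point of a chamber $g$ is in $\bar B(o,R)$, then its image under $r$ is in $r(g)P\cap\bar B(o,R)$. Only finitely many $wP$ meet this ball, and each $r^{-1}(w)$ is finite. So $\bar B(o,R)$ meets finitely many chambers and is a closed subset of a finite union of compact sets. By the action of $\Gamma$, all closed balls are compact, $\Gamma$ (simply transitive on chambers) acts properly and cocompactly by isometries, and *a ball of radius $R$ meets at most a number of chambers that depends only on $R$*.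

The group $\Gamma$ also acts geometrically on the Davis realization, which is therefore quasi-isometric to $X$. Once we know that $X$ is hyperbolic, the textbook fact that quasi-isometries extend to quasi-symmetric homeomorphisms of boundaries for visual metrics lets us work with $\partial X=\partial\Delta$.

**Step 7: $X$ is CAT$(-1)$.** *This gives hyperbolicity, uniqueness of rays, and later the upper bound of Theorem B.* Let $A=g_0f_\chi(\mathbb H^n)$ be an apartment and $g=g_0f_\chi(w)$ one of its chambers. Consider the 1-Lipschitz map
$$\rho=g_0\circ f_\chi\circ w\circ r\circ g^{-1}:X\to A .$$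

*$\rho$ is the identity on $A$.* A chamber of $A$ is $g_0f_\chi(wv)$, and $g^{-1}$ sends it to $h(v)=f_\chi(w)^{-1}f_\chi(wv)$. Here $h(1)=1$, and $h(vt)\in h(v)(\Gamma_t\setminus\{1\})$ by (2). So for $v=t_1\cdots t_k$ reduced, $h(v)=\gamma_1\cdots\gamma_k$ with $\gamma_i\in\Gamma_{t_i}\setminus\{1\}$; this is a reduced writing, so $r(h(v))=v$. Then $w$, $f_\chi$ and $g_0$ bring us back to $g_0f_\chi(wv)$.

*If $p$ lies in the chamber $g$, then $d(\rho p,\rho z)=d(p,z)$ for all $z\in X$.* Let $g'$ be a chamber containing $z$. By Step 5, $g^{-1}p$ and $g^{-1}z$ lie in some $f_{\chi'}(\mathbb H^n)$, on which $r$ is isometric; the maps $w,f_\chi,g_0$ are isometric too.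

*The comparison.* Let $x\ne y$ be in an apartment $A$, let $p$ be on the segment of $A$ from $x$ to $y$, let $z\in X$, and take $\rho$ for a chamber of $A$ containing $p$. In the hyperboloid model of $A\simeq\mathbb H^n$ we have $p=\big(\sinh d(p,y)\,x+\sinh d(x,p)\,y\big)/\sinh d(x,y)$. Pairing with $\rho z$ gives
$$\cosh d(\rho z,p)\,\sinh d(x,y)=\cosh d(\rho z,x)\,\sinh d(p,y)+\cosh d(\rho z,y)\,\sinh d(x,p).$$
Now $d(\rho z,p)=d(z,p)$, while $d(\rho z,x)\le d(z,x)$ and $d(\rho z,y)\le d(z,y)$. The same identity in a comparison triangle in $\mathbb H^2$ with the side lengths of $x,y,z$ shows that $d(z,p)$ is at most the corresponding distance there.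

Apply this to $z$ on *any* geodesic from $x$ to $y$ and to $p$ with $d(x,p)=d(x,z)$. The comparison triangle is degenerate, so $d(z,p)=0$. Thus geodesics are unique, and we have the vertex–side comparison in every geodesic triangle.

This implies the full CAT$(-1)$ inequality. Let $x'\in[p,q]$ and $y'\in[p,r]$ be different from $p$, and let $\bar\angle_p$ be the comparison angle in $\mathbb H^2$. The vertex–side inequality for the vertex $y'$ and the side $[p,q]$ gives $\bar\angle_p(x',y')\le\bar\angle_p(q,y')$. For the vertex $q$ and the side $[p,r]$ it gives $\bar\angle_p(q,y')\le\bar\angle_p(q,r)$. So $d(x',y')$ is at most the distance of the corresponding points in the comparison triangle of $p,q,r$.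

**Step 8: boundaries.** *We push the sphere $S^{n-1}$ into $\partial X$.* As $X$ is proper and CAT$(-1)$, it is Gromov-hyperbolic, and each $\eta\in\partial X$ is the end of a unique ray $[o,\eta)$; if $\eta_i\to\eta$, then the rays $[o,\eta_i)$ converge to $[o,\eta)$ uniformly on compact sets. Put $(\eta|\eta')_o=\lim_{u,u'\to\infty}(y_u|y'_{u'})_o$, where $y_u,y'_{u'}$ run along the two rays at distances $u,u'$ from $o$. The expression is nondecreasing in $u$ and $u'$, by the triangle inequality. The isometric embedding $f_\chi$ sends rays from $o$ to rays from $o$. So it induces an injection $f_\chi:S^{n-1}=\partial\mathbb H^n\to\partial X$ that *preserves Gromov products at $o$ exactly*, and hence is a topological embedding. Fix a visual metric $d_v$ on $\partial X$, $d_v(\xi,\eta)\asymp a^{-(\xi|\eta)_o}$.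

**Step 9: the law of a random section.** *This is the probabilistic input.* Draw the colors $\chi(H)$ independently, each uniform in $\Gamma_t\setminus\{1\}$. Since $H_1,\dots,H_k$ are distinct, Step 2 gives:
$$\text{for each } w\in W,\ f_\chi(w)\text{ is uniform on } r^{-1}(w),\text{ and it depends on finitely many colors.} \tag{4}$$

## 4. Dyadic cubes and shadows

We discretize $\partial\mathbb H^n$ by dyadic cubes, $\partial X$ by shadows of chambers, and compare them.

Use the upper half-space $\mathbb H^n=\mathbb R^{n-1}\times(0,\infty)$, with coordinates in which $o=(z_0,1)$, where $z_0$ is the center of $I=[0,1]^{n-1}$. Fix an integer $N\ge1$; Section 7 will choose it, depending only on $(P,s)$, and nothing before that uses its value. Put $\ell_m=2^{-Nm}$ and let $\mathcal Q_m$ be the set of the $2^{(n-1)Nm}$ closed dyadic cubes of side $\ell_m$ in $I$. For $c\in\mathcal Q_m$ with center $z_c$, put $p_c=(z_c,\ell_m/2)\in\mathbb H^n$ and choose $w_c\in W$ with $p_c\in w_cP$.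

**Lemma 1.** There are constants $d_1,d_2,M_2$, independent of $m$ and of $c\in\mathcal Q_m$, such that

* (a) $|d(o,p_c)-\log(1/\ell_m)|\le d_1$;
* (b) for $\xi\in c$, the ray $[o,\xi)$ passes at distance $\le d_2$ from $p_c$;
* (c) for fixed $m$, an element of $W$ equals $w_c$ for at most $M_2$ cubes $c\in\mathcal Q_m$.

*Proof.* (a) We have $\cosh d(o,p_c)=1+\frac{|z_c-z_0|^2+(1-\ell_m/2)^2}{\ell_m}$. As $|z_c-z_0|^2\le\frac{n-1}4$ and $\frac14\le(1-\ell_m/2)^2\le1$, this lies in $\big[1+\frac1{4\ell_m},1+\frac{n+3}{4\ell_m}\big]$. Since $\log\cosh d\le d\le\log(2\cosh d)$ and $1\le1/\ell_m$, (a) follows.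

(b) The vertical ray from $(\xi,1)$ to $\xi$ and the ray $[o,\xi)$ are asymptotic, and their origins are at bounded distance. The distance between points of equal parameter is convex and bounded, so it is nonincreasing, and hence uniformly bounded. The vertical ray passes through $(\xi,\ell_m/2)$, and $\sinh\big(\tfrac12d((\xi,\ell_m/2),p_c)\big)=|\xi-z_c|/\ell_m\le\sqrt{n-1}/2$.

(c) For $c\ne c'$ in $\mathcal Q_m$, $\sinh\big(\tfrac12d(p_c,p_{c'})\big)=|z_c-z_{c'}|/\ell_m\ge1$. So the points $p_c$ are uniformly separated, and a chamber, having a fixed diameter, contains a bounded number of them. $\square$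

**The competing metric.** Let $\theta$ be an Ahlfors $Q$-regular metric on $\partial X$, quasi-symmetric to $d_v$, and $\mu$ its $Q$-dimensional Hausdorff measure. As $\partial X$ contains a topological sphere $S^{n-1}$ and Hausdorff dimension bounds topological dimension from above, $Q\ge n-1\ge2$. Put
$$Q'=\frac Q{Q-1},\qquad t=Q'-1=\frac1{Q-1}\in\Big(0,\frac1{n-2}\Big].$$
We want an upper bound for $t$ that is strictly smaller than $\frac1{n-2}$ and does not depend on $\theta$.

**Shadows.** Let $R_0=d_2+\operatorname{diam}P$. For $g\in\Gamma$ let $O(g)$ be the set of $\eta\in\partial X$ such that $[o,\eta)$ meets $\bar B(x_g,R_0)$. It is closed: if $\eta_i\to\eta$ with $\eta_i\in O(g)$, the rays converge uniformly on compact sets, and the points where they meet $\bar B(x_g,R_0)$ stay at distance at most $d(o,x_g)+R_0$ from $o$. Let $\mathcal P_m$ be the finite set of pairs $(c,g)$ with $c\in\mathcal Q_m$ and $g\in r^{-1}(w_c)$. If $\xi\in c$, then by Lemma 1(b) the ray $[o,\xi)$ passes at distance $\le R_0$ from $x_{w_c}$. Applying $f_\chi$ we get, for every coloring $\chi$,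
$$f_\chi(\xi)\in O(f_\chi(w_c))\qquad(\xi\in c). \tag{5}$$

**Lemma 2.** There is $M$ independent of $m$ such that $\displaystyle\sum_{(c,g)\in\mathcal P_m}\operatorname{diam}_\theta(O(g))^Q\le M$.

*Proof.* Let $k=\log(1/\ell_m)$; "const" denotes constants independent of $m,c,g$. Let $(c,g)\in\mathcal P_m$. By (3) and Lemma 1(a), $|d(o,x_g)-k|\le\text{const}$, since $x_{w_c}$ and $p_c$ lie in the same chamber. There is $\chi$ with $f_\chi(w_c)=g$, so $O(g)\ne\emptyset$ by (5). Choose $\eta_g\in O(g)$.

**Step 1: a shadow lies in a ball.** *We trade $O(g)$ for a $d_v$-ball.* If $\eta,\eta'\in O(g)$, their rays contain points $y,y'\in\bar B(x_g,R_0)$, and by monotonicity $(\eta|\eta')_o\ge(y|y')_o\ge\frac12\big(2(d(o,x_g)-R_0)-2R_0\big)\ge k-\text{const}$. So there is a constant $K\ge1$ with $O(g)\subset B_{d_v}(\eta_g,Ka^{-k})$.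

**Step 2: the smaller balls overlap boundedly.** *This is what allows us to add measures.* Let $\eta\in B_{d_v}(\eta_g,a^{-k})$. Then $(\eta|\eta_g)_o\ge k-\text{const}$. Let $y_u,y'_u$ be the points at distance $u$ from $o$ on $[o,\eta)$ and $[o,\eta_g)$. For $u\ge k$ we have $(y_k|y_u)_o=k=(y'_u|y'_k)_o$, and for $u$ large $(y_u|y'_u)_o\ge k-\text{const}$. Hyperbolicity gives $(y_k|y'_k)_o\ge k-\text{const}$, that is, $d(y_k,y'_k)\le\text{const}$. Now $[o,\eta_g)$ meets $\bar B(x_g,R_0)$ at a point whose distance to $o$ differs from $k$ by at most const, so $d(y'_k,x_g)\le\text{const}$. Hence $x_g$ is at distance at most const from $y_k$, a point that depends only on $\eta$ and $m$. By Step 6 of Section 3 this leaves a bounded number of $g$. Each $g$ occurs in at most $M_2$ pairs, by Lemma 1(c), since $w_c=r(g)$. So each $\eta$ is in $B_{d_v}(\eta_g,a^{-k})$ for at most $M_1$ pairs $(c,g)\in\mathcal P_m$, with $M_1$ constant.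

**Step 3: the small ball has enough $\theta$-measure.** *Here quasi-symmetry and regularity enter.* Let $\tau$ be a control function for $\mathrm{id}:(\partial X,d_v)\to(\partial X,\theta)$, with $\tau(K)\ge1$ (enlarge $K$ if needed), and let $L=\operatorname{diam}_\theta B_{d_v}(\eta_g,Ka^{-k})$. Suppose $L>0$. There is $y$ in this ball with $\theta(\eta_g,y)\ge L/3$, or else its diameter would be at most $2L/3$. For $z\notin B_{d_v}(\eta_g,a^{-k})$ we have $d_v(\eta_g,y)\le Kd_v(\eta_g,z)$, so $\theta(\eta_g,z)\ge\theta(\eta_g,y)/\tau(K)\ge L/(3\tau(K))$. Thus $B_\theta\big(\eta_g,L/(3\tau(K))\big)\subset B_{d_v}(\eta_g,a^{-k})$, and by regularity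
$$\mu\big(B_{d_v}(\eta_g,a^{-k})\big)\ge c_1L^Q\ge c_1\operatorname{diam}_\theta(O(g))^Q .$$
If $L=0$ this is trivial.

Summing over $\mathcal P_m$ and using Step 2, $\sum\operatorname{diam}_\theta(O(g))^Q\le c_1^{-1}M_1\,\mu(\partial X)<\infty$. $\square$

## 5. One apartment gives $n-1$ and nothing more

The natural first attempt is a length–volume estimate in a single apartment. Fix a coloring $\chi$. For $x\in[0,1]^{n-2}$ let $\gamma_x=\{x\}\times[0,1]\subset I\subset\partial\mathbb H^n$.

**The curves are not short.** The Gromov product of the two endpoints of $\gamma_x$ is bounded independently of $x$, by compactness, and $f_\chi$ preserves Gromov products. So the endpoints of $f_\chi(\gamma_x)$ are at $d_v$-distance at least some $\kappa_0>0$. As $\theta$ is continuous and positive on the compact set $\{d_v\ge\kappa_0\}\subset\partial X\times\partial X$, they are at $\theta$-distance at least some $\kappa>0$, *and $\kappa$ depends neither on $x$ nor on $\chi$*.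

**The curves are covered by shadows.** The set $\mathcal K=f_\chi(\gamma_x)$ is compact and connected, and by (5) it is covered by the nonempty closed sets $\mathcal K_c=\mathcal K\cap O(f_\chi(w_c))$, for $c\in\mathcal Q_m$ with $c\cap\gamma_x\neq\emptyset$. Join $c$ and $c'$ when $\mathcal K_c\cap\mathcal K_{c'}\ne\emptyset$. The resulting graph is connected: otherwise the union over one component and the union over the rest would be two disjoint nonempty closed sets covering $\mathcal K$. So a path of distinct cubes leads from one endpoint of $\mathcal K$ to the other, and the triangle inequality gives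
$$\kappa\le\sum_{c\in\mathcal Q_m}\mathbf 1_{\{c\cap\gamma_x\ne\emptyset\}}\operatorname{diam}_\theta O(f_\chi(w_c))\qquad\text{for all }x,\chi. \tag{6}$$

**What this gives for fixed $\chi$.** Average (6) over $x$ uniform in $[0,1]^{n-2}$. A given cube is met with probability $\ell_m^{n-2}$, the volume of its projection. Hölder and Lemma 2 (the pairs $(c,f_\chi(w_c))$ are among those of $\mathcal P_m$) give
$$\kappa^{Q'}\le M^{Q'/Q}\,\ell_m^{(n-2)Q'}\,\#\mathcal Q_m=M^{Q'/Q}\,\ell_m^{(n-2)(1+t)-(n-1)} .$$
Let $m\to\infty$: the exponent is $\le0$, that is, $t\le\frac1{n-2}$, that is, $Q\ge n-1$. This is only the topological bound, and the argument has an exact borderline at $Q=n-1$. It has to: the same computation is valid when all $q_t=2$, where $Q=n-1$ is attained. Any gain must use the shadows *outside* one apartment. Lemma 2 sums over all the $\omega(w_c)$ chambers above each $w_c$, and we used only one of them.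

## 6. Averaging over all colorings

Now let $\chi$ be random as in (4), independent of $x$. The right side of (6) is a finite sum of products of an indicator of a closed condition on $x$ and a function of finitely many colors, so it is measurable. Take the expectation, using (4):
$$\kappa\le\sum_{(c,g)\in\mathcal P_m}\ell_m^{\,n-2}\,\omega(w_c)^{-1}\operatorname{diam}_\theta O(g).$$
Apply Hölder with exponents $Q',Q$, then Lemma 2 and $|r^{-1}(w_c)|=\omega(w_c)$:
$$\kappa^{Q'}\le M^{Q'/Q}\,\ell_m^{(n-2)Q'}\sum_{c\in\mathcal Q_m}\omega(w_c)\,\omega(w_c)^{-Q'}=M^{Q'/Q}\,\ell_m^{(n-2)(1+t)}\sum_{c\in\mathcal Q_m}\omega(w_c)^{-t}. \tag{7}$$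
Compared with Section 5, each cube now carries a weight $\omega(w_c)^{-t}\le1$ instead of $1$. If $\omega(w_c)$ were at least $b^{\varepsilon m}$ for every $c\in\mathcal Q_m$, we should be done. But there is no such uniform bound. For $\Delta_{int}$, take two nonadjacent faces $t_1,t_2\ne s$ of $D$. The words $(t_1t_2)^k$ are reduced, so $\omega((t_1t_2)^k)=1$ for all $k$: there are chambers arbitrarily far away behind no thick wall at all. What is true, and suffices, is that such places are exponentially rare. We now prove this.

## 7. Thick walls above dyadic cubes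

For a hyperplane $H$ with $\infty\notin\partial H$, let $B(H)\subset\mathbb R^{n-1}$ be the closed ball bounded by $\partial H$. Let $\mathcal W$ be the set of $s$-walls; it is locally finite and $W$-invariant. "Cube" means closed cube with sides parallel to the axes.

**Lemma 3.** There is $N\ge1$, depending only on $(P,s)$, such that for all $g\in\mathrm{Isom}(\mathbb H^n)$ and all cubes $c\subset\mathbb R^{n-1}$ there is $H\in g\mathcal W$ with $B(H)\subset\operatorname{int}c$ such that $\operatorname{int}B(H)$ contains one of the $2^{(n-1)N}$ closed cubes of the regular subdivision of $c$.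

*Proof.* **Step 1: reduction to $c=I$ and to a single $g$.** *We use compactness to get a uniform $N$.* The map $z\mapsto\lambda z+v$ sending $I$ to $c$ extends to the isometry $\Phi(z,h)=(\lambda z+v,\lambda h)$. Replacing $g$ by $\Phi^{-1}g$, we may assume $c=I$. Call $g$ *$N$-good* if the conclusion holds for $g$, $I$ and $N$. This condition is open in $g$: if $H=gH_0$ works with the subcube $c'$, then for $g'$ near $g$ the sphere $\partial(g'H_0)$ is near $\partial H$, so its ball still lies in $\operatorname{int}I$ and its open ball still contains the compact set $c'$. It is monotone in $N$ (pass to a smaller cube), and it depends only on the coset $gW$. Every coset has a representative in the compact set $\{g:g^{-1}o\in P\}$. So it is enough to show that every $g$ is $N$-good for some $N=N(g)$.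

**Step 2: small walls near a generic point.** *We find one wall inside $I$.* Choose $\xi\in\operatorname{int}I$ outside the countable union, of measure zero, of the $\partial H$ with $H\in g\mathcal W$. Let $x_i$ be the point of $[go,\xi)$ at distance $i$ from $go$. A chamber $gwP$ containing $x_i$ has a face of type $s$, contained in some $H_i\in g\mathcal W$. So there is $y_i\in H_i$ with $d(x_i,y_i)\le\operatorname{diam}P$, and $y_i\to\xi$. No $H$ equals infinitely many $H_i$, or else $\xi\in\partial H$. By local finiteness, $d(go,H_i)\to\infty$. In the ball model centered at $go$, a hyperplane at distance $R$ from the center lies on a Euclidean sphere of radius $1/\sinh R$, so its diameter tends to $0$ as $R\to\infty$. Since $y_i\in H_i$ and $y_i\to\xi$, the closures of the $H_i$ converge to $\{\xi\}$. The change of model is a homeomorphism up to the boundary. So, for $i$ large, $\partial H_i$ lies in a small ball around $\xi$ in $\operatorname{int}I$, and by convexity $B(H_i)\subset\operatorname{int}I$. The open ball $\operatorname{int}B(H_i)$ contains a cube of the subdivision of $I$ into $2^{(n-1)N}$ cubes once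 $N$ is large. $\square$

We fix this $N$ from now on. The *children* of $c\in\mathcal Q_m$ are the cubes of $\mathcal Q_{m+1}$ contained in $c$; there are $2^{(n-1)N}$ of them.

**Lemma 4.** For every $g\in\mathrm{Isom}(\mathbb H^n)$ there is a function $G:\bigcup_m\mathcal Q_m\to\mathbb N$ such that

* (i) $\displaystyle\sum_{c\in\mathcal Q_m}b^{-tG(c)}=\big(2^{(n-1)N}-1+b^{-t}\big)^m$ for all $t\in\mathbb R$, $m\ge0$;
* (ii) at least $G(c)$ elements of $g\mathcal W$ strictly separate $o$ from $p_c$.

Consequently $\displaystyle\sum_{c\in\mathcal Q_m}\omega(w_c)^{-t}\le\big(2^{(n-1)N}-1+b^{-t}\big)^m$ for $t\ge0$.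

*Proof.* **Step 1: definition of $G$ and (i).** *We count how often a cube is caught under a wall.* For each $c$ choose by Lemma 3 a wall $H_c\in g\mathcal W$ and a child $e(c)$ with
$$B(H_c)\subset\operatorname{int}c,\qquad e(c)\subset\operatorname{int}B(H_c).$$
If $c\in\mathcal Q_m$ has ancestors $I=c_0\supset c_1\supset\dots\supset c_m=c$, put $G(c)=\#\{i<m:c_{i+1}=e(c_i)\}$. Each cube has exactly one distinguished child, so passing from $\mathcal Q_m$ to $\mathcal Q_{m+1}$ multiplies the sum by $2^{(n-1)N}-1+b^{-t}$. This proves (i) by induction.

**Step 2: each distinguished step gives a separating wall.** *This is half of (ii).* Let $i<m$ with $c_{i+1}=e(c_i)$, and let $H=H_{c_i}$, a hemisphere with center $y$ and radius $\varrho$. Since $B(H)\subset\operatorname{int}I$, $\varrho<\frac12$, and $o$, at height $1$, is strictly outside the hemisphere. The cube $c$ contains the closed ball with center $z_c$ and radius $\ell_m/2$, and $c\subset c_{i+1}\subset\operatorname{int}B(H)$; so $|z_c-y|+\ell_m/2<\varrho$. Hence $|z_c-y|^2+\ell_m^2/4<\varrho^2$: the point $p_c=(z_c,\ell_m/2)$ is strictly inside the hemisphere.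

**Step 3: the walls are different.** *This completes (ii).* If $i<j$ are two such indices, then $B(H_{c_j})\subset\operatorname{int}c_j\subset c_{i+1}\subset\operatorname{int}B(H_{c_i})$, so $H_{c_j}\ne H_{c_i}$.

**Step 4: the consequence.** *We return to $\omega$.* Take $g=1$. A wall strictly separating $o\in\operatorname{int}P$ from $p_c\in w_cP$ separates $P$ from $w_cP$, because each chamber lies on one side of each wall. So $\nu(w_c)\ge G(c)$, and for $t\ge0$, $\omega(w_c)^{-t}\le b^{-t\nu(w_c)}\le b^{-tG(c)}$. Sum and use (i). $\square$

## 8. End of the proof of Theorem A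

Insert Lemma 4 in (7). For every $m$,
$$0<\kappa^{Q'}\le M^{Q'/Q}\Big[2^{-(n-2)N(1+t)}\big(2^{(n-1)N}-1+b^{-t}\big)\Big]^m. \tag{8}$$
The constants do not depend on $m$, so the bracket is at least $1$, that is,
$$\varphi(t):=2^{(n-2)N(1+t)}-2^{(n-1)N}+1-b^{-t}\le0 .$$
The function $\varphi$ is continuous and strictly increasing on $[0,\infty)$. Its values are
$$\varphi(0)=2^{(n-2)N}-2^{(n-1)N}<0,\qquad \varphi\Big(\frac1{n-2}\Big)=2^{(n-1)N}-2^{(n-1)N}+1-b^{-1/(n-2)}>0,$$
the last because $b\ge2$. So $\varphi$ has a unique positive zero $t_0$, it lies in $(0,\frac1{n-2})$, and $t\le t_0$. Hence $Q=1+\frac1t\ge1+\frac1{t_0}$. As $t_0$ depends neither on $\theta$ nor on $Q$, taking the infimum over $\theta$ gives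
$$\operatorname{Confdim}(\partial\Delta)\ge1+\frac1{t_0}>n-1 .$$
For $n=3$, $P=D$ and $b=q-1$, the equation reads $2^{N(1+t_0)}=4^N-1+(q-1)^{-t_0}$, and $\operatorname{Confdim}(\partial\Delta_{int})>2$. This proves Theorem A. $\blacksquare$

Compare with Section 5: there, $b^{-t}$ was replaced by $1$, and the bracket equals $1$ exactly at $t=\frac1{n-2}$. One child in $2^{(n-1)N}$, at each step, having weight $b^{-t}<1$ is what makes the inequality strict.

## 9. Theorem B: the critical exponent $\delta$

**Step 1: a sharper necessary condition.** *We replace the count of Lemma 4 by the true growth of $\sum\omega(w_c)^{-t}$.* Let $\theta,Q,t$ be as in Section 4 and $\sigma>\delta(t)$. By Lemma 1(a), $d(o,w_co)$ differs from $\log(1/\ell_m)$ by a bounded amount, so $1\le\text{const}\cdot\ell_m^{-\sigma}e^{-\sigma d(o,w_co)}$. By Lemma 1(c) each $w$ is counted at most $M_2$ times. Therefore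
$$\sum_{c\in\mathcal Q_m}\omega(w_c)^{-t}\le\text{const}\cdot\ell_m^{-\sigma}\sum_{w\in W}\omega(w)^{-t}e^{-\sigma d(o,wo)}=\text{const}\cdot\ell_m^{-\sigma}.$$
Insert this in (7) and let $m\to\infty$: $(n-2)(1+t)\le\sigma$. As $\sigma>\delta(t)$ was arbitrary,
$$F(t):=\delta(t)-(n-2)(1+t)\ge0. \tag{9}$$

**Step 2: $\delta$ is finite, nonincreasing, convex, and $\delta(0)=n-1$.** *We need continuity and the value at $0$.* A ball of radius $1$ meets a bounded number of walls, and every wall separating $P$ from $wP$ meets the segment $[o,wo]$. So $\ell(w)$ is at most an affine function of $d(o,wo)$, and for some $A$ we have $1\le\omega(w)\le e^{A\,d(o,wo)+A}$. The number of $w$ with $d(o,wo)\le R$ is $\asymp e^{(n-1)R}$ for large $R$: these chambers are contained in a ball of radius $R+\operatorname{diam}P$, they cover the ball of radius $R-\operatorname{diam}P$, and hyperbolic balls have volume $\asymp e^{(n-1)R}$. Hence $\delta(0)=n-1$ and $\delta$ is finite on $\mathbb R$. It is nonincreasing since $\omega\ge1$. It is convex: if the series converges at $(t_1,\sigma_1)$ and $(t_2,\sigma_2)$, then by Hölder it converges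 at $(\lambda t_1+(1-\lambda)t_2,\ \lambda\sigma_1+(1-\lambda)\sigma_2)$. A finite convex function on $\mathbb R$ is continuous.

**Step 3: for $t>0$,**
$$\delta(t)\le\frac{\log\big(2^{(n-1)N}-1+b^{-t}\big)}{N\log2}<n-1. \tag{10}$$
*This says that thick walls strictly lower the exponent; we sum Lemma 4 over the whole sphere.* The stabilizer of $o$ is transitive on the compact set $\partial\mathbb H^n$, and $I$ has nonempty interior. So there are isometries $u_1,\dots,u_L$ fixing $o$ with $\bigcup_ju_j(I)=\partial\mathbb H^n$. Let $G_j$ be the function of Lemma 4 for $g=u_j^{-1}$. At least $G_j(c)$ elements of $u_j^{-1}\mathcal W$ strictly separate $o$ from $p_c$. Applying $u_j$, at least $G_j(c)$ $s$-walls strictly separate $o$ from $u_jp_c$.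

Let $w\ne1$. Let $m=m(w)$ be the integer part of $d(o,wo)/(N\log2)$, let $\xi$ be the end of the ray from $o$ through $wo$, and choose $j$ and $c\in\mathcal Q_m$ with $\xi\in u_j(c)$. By Lemma 1(a),(b), the ray $[o,\xi)$ passes at distance $\le d_2$ from $u_jp_c$, at a point whose distance to $o$ differs from $mN\log2$ by at most $d_1+d_2$. The point $wo$ is on the same ray, at a distance from $o$ between $mN\log2$ and $(m+1)N\log2$. So $d(wo,u_jp_c)\le d_3:=N\log2+d_1+2d_2$.

A wall that strictly separates $o$ from $u_jp_c$ but does not separate $o$ from $wo$ meets the segment $[wo,u_jp_c]$, which is in the ball of radius $d_3$ around $wo$. Let $d_4$ bound the number of walls meeting a ball of radius $d_3$. Then $\nu(w)\ge G_j(c)-d_4$. A pair $(j,c)$ comes from a bounded number of $w$, because $wo$ is at distance $\le d_3$ from $u_jp_c$. Hence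
$$\sum_{w\ne1,\ m(w)=m}\omega(w)^{-t}\le\sum_{w\ne1,\ m(w)=m}b^{-t\nu(w)}\le\text{const}\cdot L\,\big(2^{(n-1)N}-1+b^{-t}\big)^m .$$
If $m(w)=m$ and $\sigma\ge0$, then $e^{-\sigma d(o,wo)}\le2^{-N\sigma m}$. So the series defining $\delta(t)$ converges as soon as $2^{N\sigma}>2^{(n-1)N}-1+b^{-t}$. This is the first inequality of (10). The second holds because $b^{-t}<1$.

**Step 4: the lower bound.** *We locate the zero of $F$.* On $[0,\infty)$, $F$ is continuous and strictly decreasing, since $n\ge3$. We have $F(0)=(n-1)-(n-2)=1>0$, and by (10) $F\big(\frac1{n-2}\big)=\delta\big(\frac1{n-2}\big)-(n-1)<0$. So $F$ has a unique zero $t_*>0$, and $t_*<\frac1{n-2}$. By (9), $t\le t_*$, that is, $Q\ge1+\frac1{t_*}>n-1$. Take the infimum over $\theta$.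

**Step 5: the upper bound.** *We exhibit one metric.* As $X$ is proper and CAT$(-1)$, $e^{-(\cdot|\cdot)_o}$ is a visual metric on $\partial X$ (Bourdon, 1995). As $\Gamma$ acts properly and cocompactly, this metric is Ahlfors regular, of dimension the critical exponent of $\sum_{\gamma\in\Gamma}e^{-\sigma d(o,\gamma o)}$ (Coornaert, 1993). By (3) and $|r^{-1}(w)|=\omega(w)$, this series is $\sum_{w\in W}\omega(w)e^{-\sigma d(o,wo)}$, with critical exponent $\delta(-1)$. So $\operatorname{Confdim}(\partial\Delta)\le\delta(-1)$.

**Step 6: when the dimension is $n-1$.** *We combine the two cases.* If all thicknesses are $2$, then $\operatorname{Confdim}=n-1$, by the thin case in Section 2. If some thickness is at least $3$, take that type as $s$; then $\operatorname{Confdim}>n-1$ by Step 4. This proves Theorem B. $\blacksquare$
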